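\title{Cells of bounded representations of Hecke algebras need not be regular}

\begin{abstract}
A matrix representation of a weighted Hecke algebra is bounded if the entries of the matrices of the standard basis elements $T_x$ have bounded degree in $q$; the elements $x$ at which the maximal degree is attained form the cell recognized by the representation. We show that the language of reduced words of such a cell need not be regular, by a $4$-dimensional example over $\mathbb Z[q,q^{-1}]$ for the universal Coxeter group of rank three with all weights equal to $1$. In general the reduced words of a cell form the support of a rational series, and the cell is regular if only finitely many leading matrices occur. Conversely, the support of every $\mathbb Z$-rational series is encoded by a cell, and cells need not be context-free. For right-angled Coxeter groups with constant weights, all cells of bounded representations with coefficients in integral domains containing $\mathbb Z$ are regular if and only if at most one pair of generators fails to commute.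
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $(W,S)$ be a Coxeter system with $S$ finite. We write $1_W$ for the identity element, $m_{st}$ for the order of $st$, and $\ell(x)$ for the length of $x\in W$, the least number of generators needed to write $x$. A word $s_1\cdots s_k$ in the free monoid $S^*$ is \emph{reduced} if the element that it represents has length $k$. A \emph{weight function} is a function $\psi$ on $W$ with $\psi(xy)=\psi(x)+\psi(y)$ whenever $\ell(xy)=\ell(x)+\ell(y)$. Throughout, $\psi$ takes values in $\mathbb Z_{\ge0}$ and $\psi(s)>0$ for all $s\in S$; thus $\psi(x)=\psi(s_1)+\dots+\psi(s_k)$ for every reduced word $s_1\cdots s_k$ of $x$. The \emph{weighted Hecke algebra} $H=H(W,S,\psi)$ is the algebra over $R=\mathbb Z[q,q^{-1}]$ with basis $\{T_x\mid x\in W\}$ and relations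
\[
T_xT_s=\begin{cases}T_{xs}&\text{if }\ell(xs)=\ell(x)+1,\\ T_{xs}+(q^{\psi(s)}-q^{-\psi(s)})T_x&\text{if }\ell(xs)=\ell(x)-1.\end{cases}
\]

Let $K$ be a commutative ring containing $\mathbb Z$. A \emph{representation} of $H$ of dimension $d\ge1$ \emph{with coefficients in} $K$ is a homomorphism of $R$-algebras $\pi:H\to M_d(K[q,q^{-1}])$; equivalently, it is an $H$-module that is free of rank $d$ over $K[q,q^{-1}]$, together with a fixed basis. The \emph{degree} of a Laurent polynomial is the largest exponent of $q$ that occurs in it, and $\deg 0=-\infty$. The representation $\pi$ is \emph{bounded} if the degrees of the entries of the matrices $\pi(T_x)$, $x\in W$, are bounded above. In that case the largest degree that occurs is the \emph{bound} $\mathbf b(\pi)$, and the \emph{cell recognized by} $\pi$ is the set $\Gamma(\pi)$ of those $x\in W$ for which some entry of $\pi(T_x)$ has degree $\mathbf b(\pi)$. Since $\pi(T_{1_W})$ is the identity matrix, $\mathbf b(\pi)\ge0$. The basis is part of the data: conjugation by a fixed matrix in $GL_d(K[q,q^{-1}])$ raises degrees by at most a constant, so it preserves boundedness, but it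 can change both the bound and the cell.

For $\Gamma\subseteq W$ let $\mathcal L(\Gamma)\subseteq S^*$ be the set of all reduced words of elements of $\Gamma$. We call $\Gamma$ a \emph{regular set} if $\mathcal L(\Gamma)$ is a regular language, that is, if it is accepted by a finite automaton. The following question comes from \cite{GLP}.

\begin{quote}
\emph{Is $\Gamma(\pi)$ a regular set for every Coxeter system $(W,S)$ with $S$ finite, every weight function $\psi$ as above, and every bounded representation $\pi$ of $H(W,S,\psi)$?}
\end{quote}

The simplest cases suggest a positive answer. If $W$ is finite, every subset is regular. The \emph{sign representation} $T_x\mapsto(-1)^{\ell(x)}q^{-\psi(x)}$ has bound $0$ and cell $\{1_W\}$. For the infinite dihedral group $D_\infty=\langle 1,2\rangle$ with $\psi=\ell$, the representation $T_1\mapsto q$, $T_2\mapsto -q^{-1}$ sends an alternating word to $\pm q^{\delta}$, where $\delta\in\{-1,0,1\}$ is the number of letters $1$ minus the number of letters $2$; the bound is $1$ and the cell is given by the regular language $1(21)^*$. More generally, it is known that the cell of a bounded one-dimensional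 representation is a regular set. When $K$ is an integral domain the reason is easy to see. The relation $(T_s-q^{\psi(s)})(T_s+q^{-\psi(s)})=0$ forces $\pi(T_s)\in\{q^{\psi(s)},-q^{-\psi(s)}\}$, so $\pi(T_x)=\pm q^{\delta(x)}$ with $\delta$ additive along reduced words and $\delta\le b=\mathbf b(\pi)$. If a reduced word $uv$ has $\delta(uv)=b$, then $\delta(u)=b-\delta(v)\ge0$. An automaton that reads a word therefore has to remember only the current value of $\delta$, rejecting the word if this value leaves $\{0,\dots,b\}$, and the finite amount of information that decides whether the word is still reduced (Section~\ref{sec:cones}).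

In higher dimension the degree alone does not suffice. One must also follow the coefficient of $q^{b}$, a matrix that may take infinitely many values and may vanish by cancellation. We show that this cancellation can count.

\subsection{Results}
The \emph{universal} Coxeter group on $S$ is the one with $m_{st}=\infty$ for all $s\ne t$.

\begin{theorem}\label{thm:main}
The cell recognized by a bounded representation of a weighted Hecke algebra need not be a regular set. More precisely:
\begin{enumerate}
\item[(a)] Let $W$ be the universal Coxeter group on $S=\{1,2,3\}$ and let $\psi=\ell$. The matrices $\pi(T_3)=-q^{-1}\,\mathrm{id}$,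
\[
\pi(T_1)=\begin{pmatrix}q&2&0&0\\0&-q^{-1}&0&0\\0&q&q&2\\0&0&0&-q^{-1}\end{pmatrix},\qquad
\pi(T_2)=\begin{pmatrix}-q^{-1}&0&0&0\\1&q&0&0\\0&0&-q^{-1}&0\\0&0&1&q\end{pmatrix}
\]
define a $4$-dimensional bounded representation of $H(W,S,\psi)$ with coefficients in $\mathbb Z$ for which $\Gamma(\pi)$ is not a regular set.
\item[(b)] Suppose that $S$ contains distinct generators $1,2,3$ such that $m_{12}=\infty$, $m_{13}\in\{4,6,8,\dots\}\cup\{\infty\}$, the orders $m_{1j}$ and $m_{2j}$ are even or infinite for all $j\in S\setminus\{1,2\}$, and $\psi(1)=\psi(2)=\psi(3)\le\psi(s)$ for all $s\in S$. Then $H(W,S,\psi)$ has a $4$-dimensional bounded representation with coefficients in $\mathbb Z$ whose cell is not a regular set.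
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} shows the mechanism on $2\times2$ matrices. Section~\ref{sec:modules} constructs a family of bounded modules with explicit leading coefficients, and Section~\ref{sec:dual} proves Theorem~\ref{thm:main}. The remaining sections describe which languages $\mathcal L(\Gamma(\pi))$ occur. Such a language is always the support of a rational series, and it is regular when the leading matrices form a finite set (Theorem~\ref{thm:rational}). For right-angled groups with constant weights and coefficients in integral domains, Theorem~\ref{thm:ra} determines when all cells are regular. Finally, Theorem~\ref{thm:univ} is a converse to Theorem~\ref{thm:rational}: cells encode the supports of arbitrary $\mathbb Z$-rational series. It follows that $\mathcal L(\Gamma(\pi))$ need not be context-free and that a natural inclusion problem for cells is undecidable (Corollary~\ref{cor:cf}).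

\section{Reduced words, cones and regular languages}\label{sec:prelim}

\subsection{Reduced words and the presentation of $H$}\label{sec:words}
For $s\ne t$ with $m_{st}<\infty$, a \emph{braid move} replaces a factor $sts\cdots$ of length $m_{st}$ in a word by the factor $tst\cdots$ of the same length. By Tits' solution of the word problem, a non-reduced word can be transformed by braid moves into a word containing a factor $ss$, and two reduced words of the same element are related by braid moves. We use three consequences or companions of this theorem.
\begin{enumerate}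
\item[(W1)] A word without a factor $ss$ to which no braid move applies is reduced and is the only reduced word of its element. In a universal Coxeter group this applies to every word without a factor $ss$.
\item[(W2)] If $S=S'\sqcup S''$ and $m_{st}=2$ for $s\in S'$, $t\in S''$, then $W=W'\times W''$ with $W'=\langle S'\rangle$, $W''=\langle S''\rangle$, and $\ell(xy)=\ell(x)+\ell(y)$ for $x\in W'$, $y\in W''$. A word is a reduced word of $xy$ if and only if its letters from $S'$ form a reduced word of $x$ and its letters from $S''$ form a reduced word of $y$.
\item[(W3)] If $m=m_{st}$ is odd, then $\psi(s)=\psi(t)$. Indeed, the words $sts\cdots$ and $tst\cdots$ of length $m$ are reduced words of the same element, so $\frac{m+1}2\psi(s)+\frac{m-1}2\psi(t)=\frac{m+1}2\psi(t)+\frac{m-1}2\psi(s)$.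
\end{enumerate}
The algebra $H$ is presented by the generators $T_s$, $s\in S$, the \emph{quadratic relations} $(T_s-q^{\psi(s)})(T_s+q^{-\psi(s)})=0$, and the \emph{braid relations} $T_sT_tT_s\cdots=T_tT_sT_t\cdots$ ($m_{st}$ factors on each side, $s\neq t$, $m_{st}<\infty$); moreover $T_x=T_{s_1}\cdots T_{s_k}$ for every reduced word $s_1\cdots s_k$ of $x$ \cite{Lusztig}. For a reduced word $w$ of $x$ we write $T_w=T_x$.

\subsection{Cones}\label{sec:cones}
The \emph{cone} of $x\in W$ is $\mathrm{cone}(x)=\{y\in W:\ell(xy)=\ell(x)+\ell(y)\}$. It records the ways in which a reduced word of $x$ can be continued. There are only finitely many cones \cite{BH}. If $s\in S$ lies in $c=\mathrm{cone}(x)$, then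
\begin{equation}\label{eq:cone}
\mathrm{cone}(xs)=\{y\in W:\ \ell(sy)=\ell(y)+1\text{ and }sy\in c\}.
\end{equation}
To see this, note that $y\in\mathrm{cone}(xs)$ means $\ell(xsy)=\ell(x)+1+\ell(y)$, that is, equality in both steps of $\ell(xsy)\le\ell(x)+\ell(sy)\le\ell(x)+1+\ell(y)$. The right side of \eqref{eq:cone} depends only on $c$ and $s$; we denote it by $c\cdot s$. A word $s_1\cdots s_k$ is reduced if and only if $s_{p}\in\mathrm{cone}(s_1\cdots s_{p-1})$ for $p=1,\dots,k$. Hence the cones are the states of a finite automaton that accepts exactly the reduced words.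

\subsection{Regular languages}\label{sec:lang}
Let $X$ be a finite alphabet. We use the following textbook facts.
\begin{enumerate}
\item[(L1)] (Myhill--Nerode) Say that $v\in X^*$ \emph{separates} $u$ and $u'$ with respect to $\mathcal L\subseteq X^*$ if exactly one of $uv$, $u'v$ lies in $\mathcal L$. If there are infinitely many words any two of which are separated, then $\mathcal L$ is not regular.
\item[(L2)] Finite languages are regular. Regular languages are closed under finite unions, finite intersections, and preimages under monoid morphisms $Y^*\to X^*$.
\item[(L3)] A set $Z\subseteq\mathbb N$ is \emph{ultimately periodic} if there are $j_0\ge0$ and $e\ge1$ such that $j\in Z\Leftrightarrow j+e\in Z$ for all $j\ge j_0$. Such sets are closed under complements and finite intersections. If $Z$ is ultimately periodic, then $\{uv^jv':j\in Z\}$ is regular for all words $u,v,v'$. Conversely, if $\mathcal L$ is regular, then $\{j:uv^jv'\in\mathcal L\}$ is ultimately periodic.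
\end{enumerate}

\section{The idea on two-by-two matrices}\label{sec:idea}

Let $W$ be the universal Coxeter group on $\{1,2,3\}$ with $\psi=\ell$, let $K$ be a commutative ring containing $\mathbb Z$, and let $\alpha\in K$. The matrices
\[
\rho(T_1)=\begin{pmatrix}q&\alpha\\0&-q^{-1}\end{pmatrix},\qquad
\rho(T_2)=\begin{pmatrix}-q^{-1}&0\\1&q\end{pmatrix},\qquad
\rho(T_3)=-q^{-1}\,\mathrm{id}
\]
satisfy the quadratic relations, and there are no braid relations, so $\rho$ is a representation. Write $Y\equiv Y'$ if all entries of $Y-Y'$ have degree at most $0$, and let $P=\mathrm{diag}(1,0)$. Then $\rho(T_1)\equiv qP$, and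
\[
\rho(T_{21})=\begin{pmatrix}-1&-\alpha q^{-1}\\ q&\alpha-1\end{pmatrix},\qquad
\rho(T_{121})=\begin{pmatrix}(\alpha-1)q&\alpha(\alpha-2)\\-1&(1-\alpha)q^{-1}\end{pmatrix}\equiv(\alpha-1)\,qP .
\]
The degree has not grown, and the coefficient of $q$ is a polynomial in the free parameter $\alpha$. For the word $12121$ we shall find the coefficient $\alpha^2-3\alpha+1$ (Example~\ref{ex:C}).

The generator $3$ multiplies such coefficients. If $Y=\beta qP+Z$ and $Y'=\beta'qP+Z'$ with $\beta,\beta'\in K$ and $Z\equiv Z'\equiv0$, then
\[
Y\rho(T_3)Y'=-\beta\beta'qP-\beta PZ'-\beta'ZP-q^{-1}ZZ'\equiv-\beta\beta'\,qP .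
\]
So a word built from $m$ blocks $121$ and $n$ blocks $12121$, separated by letters $3$, has leading coefficient $\pm(\alpha-1)^m(\alpha^2-3\alpha+1)^n$.

Over an integral domain the vanishing of such a product depends only on which blocks occur, not on how often, and no counting takes place. To count we differentiate. Let $B=\mathbb Z[\varepsilon]/(\varepsilon^2)$ be the ring of dual numbers. If the two factors are $\pm(1+\varepsilon)$ and $\pm(1-\varepsilon)$, the product is
\[
\pm(1+\varepsilon)^m(1-\varepsilon)^n=\pm\bigl(1+(m-n)\varepsilon\bigr),
\]
and its $\varepsilon$-part vanishes exactly when $m=n$. This happens for $\alpha=2+\varepsilon$. The product itself is never zero in $B$, so the cell of $\rho$ does not see the difference between $m=n$ and $m\ne n$. Here the dependence on the basis enters. We view the module as a free $R$-module of rank $4$ and choose the basis $e_1,e_2,q^{-1}\varepsilon e_1,q^{-1}\varepsilon e_2$. In this basis the $\varepsilon$-parts of the entries are multiplied by $q$, so they alone can reach degree $2$, and the cell detects whether the $\varepsilon$-part of the leading coefficient vanishes.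

What this computation does not give is a degree bound valid for all reduced words. The next section proves it, in a generality that also serves Sections~\ref{sec:ra} and~\ref{sec:univ}.

\section{A family of bounded modules}\label{sec:modules}

In this section $K$ is any nonzero commutative ring. We fix $I\subseteq S$ and $a\in\mathbb Z_{>0}$ such that
\begin{enumerate}
\item[(H1)] $m_{it}=\infty$ for distinct $i,t\in I$;
\item[(H2)] $m_{ij}$ is even or infinite for $i\in I$ and $j\in S\setminus I$;
\item[(H3)] $\psi(i)=a$ for $i\in I$, and $\psi(s)\ge a$ for all $s\in S$.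
\end{enumerate}
If we write $T_s=-q^{-\psi(s)}+E_s$, the quadratic relation becomes $E_s^2=(q^{\psi(s)}+q^{-\psi(s)})E_s$. It holds if $E_s=0$, and it holds if $E_s$ maps the module into a summand on which it acts as the scalar $q^{\psi(s)}+q^{-\psi(s)}$. We make the first choice outside $I$ and the second inside $I$, with one summand for each $i\in I$; on the other summands $E_i$ is then arbitrary.

Let $r\ge1$, and let $C_{it}\in M_r(K)$ be arbitrary matrices, for $i\ne t$ in $I$. Put $C_{ii}=(q^a+q^{-a})\,\mathrm{id}$, $V=K[q,q^{-1}]^r$ and $M=\bigoplus_{i\in I}e_i\otimes V$. Define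
\begin{equation}\label{eq:E}
E_i(e_t\otimes v)=e_i\otimes C_{it}v\quad(i,t\in I),\qquad E_j=0\quad(j\notin I),\qquad T_s=-q^{-\psi(s)}+E_s .
\end{equation}
Explicitly, $T_i(e_i\otimes v)=q^ae_i\otimes v$ and $T_i(e_t\otimes v)=-q^{-a}e_t\otimes v+e_i\otimes C_{it}v$ for $i\ne t$ in $I$, while $T_j$ is the scalar $-q^{-\psi(j)}$ for $j\notin I$. The representation $\rho$ of Section~\ref{sec:idea} is the case $I=\{1,2\}$, $r=1$, $C_{12}=\alpha$, $C_{21}=1$. The \emph{standard basis} of $M$ consists of the vectors $e_i\otimes\xi$ with $\xi$ in the standard basis of $K^r$.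

\begin{lemma}\label{lem:module}
The operators \eqref{eq:E} make $M$ an $H$-module.
\end{lemma}

\begin{proof}
The quadratic relations were checked above. By (H1) there is no braid relation between two generators in $I$. If $i\in I$, $j\notin I$ and $m_{ij}<\infty$, then $m_{ij}$ is even by (H2), and $(T_iT_j)^{m_{ij}/2}=(T_jT_i)^{m_{ij}/2}$ because $T_j$ is a scalar. If $j,j'\notin I$, both operators are scalars. For $m_{jj'}$ even both sides of the braid relation contain each scalar equally often; for $m_{jj'}$ odd the two scalars coincide by (W3).
\end{proof}

To find the coefficient of $q^a$ in $T_w$ we expand the product of the factors $-q^{-\psi(s)}+E_s$. A term of the expansion is determined by the set $D$ of positions at which the scalar is chosen. Each position in $D$ lowers the degree by at least $a$, and the only way to regain $a$ is to bring two equal operators $E_i$ next to each other. The following definition describes the sets $D$ for which the account balances.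

\begin{definition}\label{def:C}
Let $w=s_1\cdots s_k$ be a reduced word with $k\ge1$. A set $D\subseteq\{1,\dots,k\}$ is \emph{admissible} for $w$ if
\begin{enumerate}
\item[(A1)] $D$ contains every $p$ with $s_p\notin I$, and $1,k\notin D$;
\item[(A2)] $D$ contains no two consecutive integers;
\item[(A3)] $s_{p-1}=s_{p+1}$ and $\psi(s_p)=a$ for each $p\in D$.
\end{enumerate}
Put
\[
C(w)=\sum_{D\text{ admissible}}(-1)^{|D|}\prod_{\substack{1\le p<k\\ p,\,p+1\notin D}}C_{s_ps_{p+1}}\ \in M_r(K),
\]
where the factors are ordered by increasing $p$ and the empty product is the identity matrix.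
\end{definition}

The factors are defined and lie in $M_r(K)$, because $s_p,s_{p+1}\in I$ by (A1) and $s_p\ne s_{p+1}$ in a reduced word. If $s_1\notin I$ or $s_k\notin I$, no set satisfies (A1), and $C(w)=0$.

\begin{example}\label{ex:C}
Let $1,2\in I$ and $\alpha=C_{12}C_{21}$. Then $C(1)=\mathrm{id}$. For $121$ the admissible sets are $\varnothing$ and $\{2\}$, so $C(121)=\alpha-1$, as in Section~\ref{sec:idea}. For $12121$ they are $\varnothing,\{2\},\{3\},\{4\},\{2,4\}$, and they contribute $\alpha^2,-\alpha,-\alpha,-\alpha,1$; so $C(12121)=\alpha^2-3\alpha+1$.
\end{example}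

\begin{lemma}\label{lem:leading}
Let $w=s_1\cdots s_k$ be a reduced word with $k\ge1$. All entries of $T_w$ in the standard basis of $M$ have degree at most $a$. For $t\in I$ and $v\in K^r$, the coefficient of $q^a$ in $T_w(e_t\otimes v)$ is $e_{s_1}\otimes C(w)v$ if $s_1,s_k\in I$ and $t=s_k$, and it is $0$ otherwise.
\end{lemma}

\begin{proof}
Expanding $T_w=\prod_{p=1}^k(-q^{-\psi(s_p)}+E_{s_p})$ and using \eqref{eq:E}, we write $T_w(e_t\otimes v)$ as a sum over the sets $J=\{j_1<\dots<j_n\}$ of positions whose letters all lie in $I$. The empty set contributes $\pm q^{-\psi(w)}e_t\otimes v$, of negative degree. A nonempty set $J$ contributes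
\begin{equation}\label{eq:term}
\prod_{p\notin J}\bigl(-q^{-\psi(s_p)}\bigr)\; e_{s_{j_1}}\otimes C_{s_{j_1}s_{j_2}}\cdots C_{s_{j_{n-1}}s_{j_n}}C_{s_{j_n}t}\,v .
\end{equation}
A factor $C_{ii}$ has degree $a$, and a factor $C_{it}$ with $i\ne t$ has degree at most $0$. Call an index $h<n$ a \emph{repeat} if $s_{j_h}=s_{j_{h+1}}$, let $\nu$ be the number of repeats, and let $\eta=1$ if $s_{j_n}=t$ and $\eta=0$ otherwise. The degree of \eqref{eq:term} is at most
\begin{equation}\label{eq:deg}
a\eta+a\nu-\sum_{p\notin J}\psi(s_p).
\end{equation}
If $h$ is a repeat, then $j_{h+1}>j_h+1$, since $w$ has no two equal adjacent letters. So some position strictly between $j_h$ and $j_{h+1}$ lies outside $J$, and its weight is at least $a$ by (H3). Different repeats give different positions. Hence $\sum_{p\notin J}\psi(s_p)\ge a\nu$, and \eqref{eq:deg} is at most $a\eta\le a$.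

The quantity \eqref{eq:deg} equals $a$ if and only if $\eta=1$ and $\sum_{p\notin J}\psi(s_p)=a\nu$. The second condition says that each repeat encloses exactly one omitted position, of weight exactly $a$, and that no other position is omitted; in particular $j_1=1$ and $j_n=k$. For $D=\{1,\dots,k\}\setminus J$ this is (A1)--(A3), and then $\eta=1$ means $t=s_k$. For such $J$ we have $\nu=|D|$, and \eqref{eq:term} equals
\[
(-q^{-a})^{|D|}(q^a+q^{-a})^{|D|+1}\;e_{s_1}\otimes\Bigl(\,\prod_{p,\,p+1\notin D}C_{s_ps_{p+1}}\Bigr)v .
\]
Its coefficient of $q^a$ is the term of $C(w)$ indexed by $D$, applied to $v$. Summing over $D$ gives the claim.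
\end{proof}

\begin{corollary}\label{cor:cell}
Let $K\supseteq\mathbb Z$ and $I\ne\varnothing$. In the standard basis, $M$ is a bounded representation with bound $a$, and the reduced words of its cell are the nonempty reduced words $w$ with $C(w)\ne0$.
\end{corollary}

\begin{proof}
The identity matrix has degree $0<a$, and $C(i)=\mathrm{id}\ne0$ for $i\in I$. Now apply Lemma~\ref{lem:leading}.
\end{proof}

\begin{remark}\label{rem:hyp}
Hypotheses (H1) and (H2) serve only the braid relations, and (H3) serves the quadratic relations for $i\in I$ and the degree bound. If $m_{ij}=3$ for some $i\in I$, $j\notin I$, the relation $T_iT_jT_i=T_jT_iT_j$ with $T_j$ an invertible scalar and $T_i$ invertible would give $T_i=T_j$, which fails on $e_i\otimes V$. If $m_{ij}=\infty$ and $\psi(j)<a$ for some $i\in I$, $j\notin I$, then $(T_iT_j)^n$ acts on $e_i\otimes V$ as $(-q^{a-\psi(j)})^n$, and $M$ is unbounded.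
\end{remark}

Two rules make $C(w)$ easy to compute. The first is the multiplicativity seen in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(i)] Let $w=uju'$ be a reduced word with $j\notin I$ and $\psi(j)=a$, such that the last letter of $u$ and the first letter of $u'$ are the same element of $I$. Then $C(w)=-C(u)C(u')$.
\item[(ii)] Let $s_1s_2s_3\cdots$ alternate between two letters of $I$, and let $c_k=C(s_1\cdots s_k)$. Then $c_1=\mathrm{id}$, $c_2=C_{s_1s_2}$, and $c_k=c_{k-1}C_{s_{k-1}s_k}-c_{k-2}$ for $k\ge3$.
\end{enumerate}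
\end{lemma}

\begin{proof}
(i) Let $p$ be the position of the displayed letter $j$. An admissible set $D$ contains $p$ by (A1), and (A3) holds at $p$ by hypothesis. By (A2), $p-1,p+1\notin D$. So the admissible sets for $w$ are the unions of $\{p\}$, an admissible set for $u$ and (the shift of) an admissible set for $u'$, and the terms of $C(w)$ factor accordingly.

(ii) For an alternating word in letters of $I$, a set $D$ is admissible if and only if it avoids both ends and satisfies (A2). The sets with $k-1\notin D$ are the admissible sets for $s_1\cdots s_{k-1}$, and their terms acquire the factor $C_{s_{k-1}s_k}$ on the right. The sets with $k-1\in D$ are the sets $D'\cup\{k-1\}$ with $D'$ admissible for $s_1\cdots s_{k-2}$, and their terms acquire the factor $-1$.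
\end{proof}

\section{Dual numbers and the counterexample}\label{sec:dual}

Let $B=\mathbb Z[\varepsilon]/(\varepsilon^2)=\mathbb Z\oplus\mathbb Z\varepsilon$. The next lemma passes from coefficients in $B$ to coefficients in $\mathbb Z$ in such a way that the new cell sees only the $\varepsilon$-part of the old leading coefficient.

\begin{lemma}\label{lem:rescale}
Let $\rho$ be a representation of $H$ of dimension $n$ with coefficients in $B$, with basis $e_1,\dots,e_n$. Suppose that all entries of all $\rho(T_x)$ have degree at most $c$, and let $\Lambda(x)\in M_n(B)$ be the coefficient of $q^c$ in $\rho(T_x)$. Let $\pi$ be the representation of dimension $2n$ with coefficients in $\mathbb Z$ given by the same module with the $R$-basis $f_i=e_i$, $g_i=q^{-1}\varepsilon e_i$. Then $\pi$ is bounded. If $\Lambda(x)\notin M_n(\mathbb Z)$ for some $x$, then $\mathbf b(\pi)=c+1$ and $\Gamma(\pi)=\{x\in W:\Lambda(x)\notin M_n(\mathbb Z)\}$.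
\end{lemma}

\begin{proof}
Write $\rho(h)=X'+X''\varepsilon$ with $X'=(x'_{it})$ and $X''=(x''_{it})$ in $M_n(R)$. From $he_t=\sum_i(x'_{it}+x''_{it}\varepsilon)e_i$, $\varepsilon e_i=qg_i$ and $\varepsilon^2=0$ we obtain $hf_t=\sum_i(x'_{it}f_i+qx''_{it}g_i)$ and $hg_t=\sum_ix'_{it}g_i$. In the basis $f_1,\dots,f_n,g_1,\dots,g_n$ this reads
\begin{equation}\label{eq:block}
\pi(h)=\begin{pmatrix}X'&0\\qX''&X'\end{pmatrix}.
\end{equation}
For $h=T_x$ the entries of $X'$ and $X''$ have degree at most $c$. So the entries of $\pi(T_x)$ have degree at most $c+1$, and degree $c+1$ occurs if and only if the coefficient of $q^c$ in $X''$, which is the $\varepsilon$-part of $\Lambda(x)$, is nonzero.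
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Assume the hypotheses of (b) and let $a=\psi(1)$. Then (H1)--(H3) hold for $I=\{1,2\}$. Let $\rho$ be the module of Section~\ref{sec:modules} with $K=B$, $r=1$, $C_{12}=2+\varepsilon$, $C_{21}=1$. By Lemma~\ref{lem:leading} its entries have degree at most $a$, and for a nonempty reduced word $w$ the coefficient of $q^a$ in $\rho(T_w)$ has at most one nonzero entry, namely $C(w)\in B$. Write $C(w)=C_0(w)+C_\varepsilon(w)\varepsilon$ with integers $C_0(w),C_\varepsilon(w)$, and let $\pi$ be the $4$-dimensional representation of Lemma~\ref{lem:rescale} with $c=a$. In the situation of (a), which is a special case of (b), $\rho$ is the representation of Section~\ref{sec:idea} with $\alpha=2+\varepsilon$, and \eqref{eq:block} gives the matrices displayed in the theorem. It remains to show that $\mathcal L=\mathcal L(\Gamma(\pi))$ is not regular.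

For $m,n\ge0$ let
\[
w_{m,n}=(1213)^m(121213)^n\,1 .
\]
Any two adjacent letters of $w_{m,n}$ are $1$ and $2$, or $1$ and $3$. No braid move involves $\{1,2\}$, because $m_{12}=\infty$. Every letter $3$ is preceded by $21$ and followed by $12$ or by the final $1$, so the factors of $w_{m,n}$ in the letters $1,3$ have length at most $3<m_{13}$. Thus no braid move applies, and $w_{m,n}$ is reduced by (W1).

Cut $w_{m,n}$ at the letters $3$: it consists of $m$ blocks $121$, then $n$ blocks $12121$, then the block $1$, with a letter $3$ between consecutive blocks. All blocks begin and end with $1$, and $\psi(3)=a$. With $\alpha=2+\varepsilon$, so that $\alpha^2=4+4\varepsilon$, Example~\ref{ex:C} gives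
\[
C(121)=1+\varepsilon,\qquad C(12121)=(4+4\varepsilon)-(6+3\varepsilon)+1=-(1-\varepsilon),\qquad C(1)=1 .
\]
Applying Lemma~\ref{lem:rules}(i) once for each of the $m+n$ letters $3$, we get
\[
C(w_{m,n})=(-1)^{m+n}(1+\varepsilon)^m(-1)^n(1-\varepsilon)^n=(-1)^m\bigl(1+(m-n)\varepsilon\bigr),
\]
so $C_\varepsilon(w_{m,n})=(-1)^m(m-n)$. In particular $C_\varepsilon(w_{1,0})\ne0$. By Lemma~\ref{lem:rescale}, $\pi$ is bounded, $\mathbf b(\pi)=a+1$, and $\mathcal L$ consists of the nonempty reduced words $w$ with $C_\varepsilon(w)\ne0$. Hence
\[
w_{m,n}\in\mathcal L\iff m\ne n .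
\]
For $m\ne m'$ the word $(121213)^m1$ separates $(1213)^m$ and $(1213)^{m'}$, since $w_{m,m}\notin\mathcal L$ and $w_{m',m}\in\mathcal L$. By (L1), $\mathcal L$ is not regular.
\end{proof}

\begin{remark}\label{rem:choices}
(1) The value $2$ is forced if one uses these two blocks and $\alpha=\alpha_0+\varepsilon$ with $\alpha_0\in\mathbb Z$. For $\alpha_0\ne1$ the $\varepsilon$-part of $(\alpha-1)^m(\alpha^2-3\alpha+1)^n$ is a nonzero multiple of
\[
\frac{m}{\alpha_0-1}+\frac{n(2\alpha_0-3)}{\alpha_0^2-3\alpha_0+1},
\]
and the coefficients of $m$ and $n$ are both positive for $\alpha_0\ge3$ and both negative for $\alpha_0\le0$; for $\alpha_0=1$ the product vanishes as soon as $m\ge2$.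

(2) The condition $m_{13}\ge4$ makes the factor $131$ reduced and rigid; for $m_{13}=2$ it is not reduced. The condition $\psi(3)=a$ is needed for (A3): if $\psi(3)>a$, then $C(w)=0$ for every reduced word $w$ containing the letter $3$.
\end{remark}

\section{Leading matrices form a rational series}\label{sec:rational}

Let $X$ be a finite alphabet and $K_0$ a commutative ring. We call a function $f:X^*\to M_d(K_0)$ a \emph{rational series over} $K_0$ if there are an integer $N$, a monoid morphism $\mu:X^*\to M_N(K_0)$ and matrices $\lambda\in K_0^{d\times N}$, $\gamma\in K_0^{N\times d}$ with $f(w)=\lambda\mu(w)\gamma$ for all $w\in X^*$. Its \emph{support} is $\{w:f(w)\ne0\}$. This is a linear analogue of a finite automaton, and the support need not be regular: if $\mu(x)$ and $\mu(x')$ are the matrices of multiplication by $1+\varepsilon$ and $1-\varepsilon$ on $B\cong\mathbb Z^2$, an off-diagonal entry of $\mu(w)$ is the number of letters $x$ minus the number of letters $x'$ in $w$.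

Let $\pi$ be a bounded representation of dimension $d$ with coefficients in $K$ and bound $b$. For $w\in S^*$ let $f(w)\in M_d(K)$ be the coefficient of $q^b$ in $\pi(T_w)$ if $w$ is reduced, and $f(w)=0$ otherwise. We call the $f(w)$ the \emph{leading matrices} of $\pi$. By definition, $\mathcal L(\Gamma(\pi))$ is the support of $f$.

\begin{theorem}\label{thm:rational}
Let $(W,S,\psi)$ be arbitrary and let $\pi$ be a bounded representation of $H(W,S,\psi)$ with coefficients in a commutative ring $K\supseteq\mathbb Z$.
\begin{enumerate}
\item[(i)] There is a finitely generated subring $K_0\subseteq K$ such that $f$ is a rational series over $K_0$.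
\item[(ii)] If the set $\{f(w):w\in S^*\}$ is finite, then $\Gamma(\pi)$ is a regular set.
\end{enumerate}
\end{theorem}

The difficulty in (i) is that $f(ws)$ is not determined by $f(w)$: in the one-dimensional example for $D_\infty$ in the introduction, $f(12)=0$ but $f(121)=-1$. Since $\pi(T_s)$ may have positive degree, lower coefficients of $\pi(T_w)$ contribute to $f(ws)$, and still lower ones contribute after further letters. Put differently, the module of all rows of degree at most $b$ is not stable under $\pi(T_s)$, so we cannot simply reduce it modulo $q^{-1}$. We replace it by the span of the rows that actually occur, sorted by cones. These spans are stable under reduced continuation, and they are finitely generated by a Noetherian argument.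

\begin{proof}
(i) Let $K_0$ be the subring of $K$ generated by the finitely many coefficients of the entries of the matrices $\pi(T_s)$, $s\in S$. By Hilbert's basis theorem $K_0$ and $\mathcal O=K_0[q^{-1}]$ are Noetherian. Each $\pi(T_x)$ is a product of matrices $\pi(T_s)$ and has entries of degree at most $b$, so its rows lie in $q^b\mathcal O^d$, a free $\mathcal O$-module of rank $d$.

For a cone $c$ let $L_c\subseteq q^b\mathcal O^d$ be the $\mathcal O$-span of all rows of all $\pi(T_x)$ with $\mathrm{cone}(x)=c$. It is finitely generated over $\mathcal O$. If $s\in c=\mathrm{cone}(x)$, then $\pi(T_x)\pi(T_s)=\pi(T_{xs})$ and $\mathrm{cone}(xs)=c\cdot s$; hence $L_c\,\pi(T_s)\subseteq L_{c\cdot s}$. Let $\bar L_c=L_c/q^{-1}L_c$, a finitely generated module over $\mathcal O/q^{-1}\mathcal O=K_0$. Right multiplication by $\pi(T_s)$ is $\mathcal O$-linear, so for $s\in c$ it induces a $K_0$-linear map $\bar L_c\to\bar L_{c\cdot s}$. Taking the coefficient of $q^b$ is a $K_0$-linear map $q^b\mathcal O^d\to K_0^d$ that kills $q^{-1}L_c\subseteq q^{b-1}\mathcal O^d$, so it induces a map $\bar L_c\to K_0^d$.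

Since there are finitely many cones, $\bar L=\bigoplus_c\bar L_c$ is finitely generated over $K_0$. Let $\kappa:\bar L\to K_0^d$ be the sum of the coefficient maps, and let $\tau_s$ be the endomorphism of $\bar L$, written on the right, that is induced by $\pi(T_s)$ on $\bar L_c$ if $s\in c$ and is $0$ on $\bar L_c$ if $s\notin c$. The unit rows are the rows of $\pi(T_{1_W})$; let $\bar e_i\in\bar L_{\mathrm{cone}(1_W)}$ be the class of the $i$-th one. We claim that for every word $s_1\cdots s_k$
\begin{equation}\label{eq:row}
\kappa(\bar e_i\tau_{s_1}\cdots\tau_{s_k})=\text{the $i$-th row of }f(s_1\cdots s_k).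
\end{equation}
If the word is reduced, induction on $k$ shows that $\bar e_i\tau_{s_1}\cdots\tau_{s_k}$ is the class of the $i$-th row of $\pi(T_{s_1\cdots s_k})$ in $\bar L_c$, $c=\mathrm{cone}(s_1\cdots s_k)$, and \eqref{eq:row} follows. Otherwise let $s_1\cdots s_{p-1}$ be the longest reduced prefix. Then $s_p\notin\mathrm{cone}(s_1\cdots s_{p-1})$, so $\tau_{s_p}$ kills $\bar e_i\tau_{s_1}\cdots\tau_{s_{p-1}}$, and both sides are $0$.

Choose a surjection $\varphi:K_0^N\to\bar L$ from a free module of row vectors. Lifting the images of the basis vectors, we find $\mu(s)\in M_N(K_0)$ with $\varphi(v\mu(s))=\varphi(v)\tau_s$ for all $v$, and we extend $\mu$ multiplicatively to $S^*$. Let the $i$-th row of $\lambda$ be a preimage of $\bar e_i$, and let $\gamma$ be the matrix of $\kappa\circ\varphi$. Then \eqref{eq:row} says that $f(w)=\lambda\mu(w)\gamma$.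

(ii) We reduce the series modulo an ideal of finite index that does not change its support. First, for every $0\ne\beta\in K_0$ there is an ideal of finite index not containing $\beta$. Choose a maximal ideal $\mathfrak m$ containing the annihilator of $\beta$. Then $\beta\ne0$ in the localization $(K_0)_{\mathfrak m}$, since no element outside $\mathfrak m$ annihilates $\beta$. By Krull's intersection theorem, the powers of the maximal ideal of a Noetherian local ring intersect in $0$; hence $\beta\notin\mathfrak m^n$ for some $n$. A field that is finitely generated as a ring is finite, so $K_0/\mathfrak m$ is finite. Each $\mathfrak m^h/\mathfrak m^{h+1}$ is a finite-dimensional vector space over $K_0/\mathfrak m$, so $K_0/\mathfrak m^n$ is finite.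

Choose one nonzero entry in each of the finitely many nonzero matrices $f(w)$, and let $\mathfrak a$ be the intersection of the corresponding ideals. It has finite index, and $f(w)\ne0$ if and only if $f(w)\not\equiv0\pmod{\mathfrak a}$. Consider the automaton whose states are the $d\times N$ matrices over the finite ring $K_0/\mathfrak a$, with initial state $\lambda$, transitions $Y\mapsto Y\mu(s)$, and accepting states the $Y$ with $Y\gamma\ne0$. It is finite and accepts the support of $f$.
\end{proof}

If $K$ is an integral domain and $d=1$, then $\pi(T_x)=\pm q^{\delta(x)}$ as in the introduction, so $f$ takes values in $\{0,1,-1\}$ and part (ii) recovers the one-dimensional result. In the example of Theorem~\ref{thm:main} the leading matrices contain the unbounded integers $\pm(m-n)$.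

\section{Right-angled Coxeter groups}\label{sec:ra}

A Coxeter system is \emph{right-angled} if $m_{st}\in\{2,\infty\}$ for all $s\ne t$.

\begin{theorem}\label{thm:ra}
Let $(W,S)$ be right-angled and let $\psi$ be constant on $S$. The following are equivalent:
\begin{enumerate}
\item[(1)] for every integral domain $K\supseteq\mathbb Z$ and every bounded representation $\pi$ of $H(W,S,\psi)$ with coefficients in $K$, the cell $\Gamma(\pi)$ is a regular set;
\item[(2)] the same holds for $K=\mathbb Z$;
\item[(3)] at most one pair $\{s,t\}\subseteq S$ has $m_{st}=\infty$; that is, $W\cong(\mathbb Z/2)^n$ or $W\cong(\mathbb Z/2)^n\times D_\infty$ as Coxeter systems.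
\end{enumerate}
If \textup{(3)} fails, there is a counterexample with coefficients in $\mathbb Z$ of dimension at most $8$. Moreover, if $W=W_f\times D_\infty$ with $W_f$ an arbitrary finite Coxeter group and $\psi$ an arbitrary weight function as in Section~\ref{sec:intro}, then \textup{(1)} holds.
\end{theorem}

The implication (1)$\Rightarrow$(2) is trivial. We prove (3)$\Rightarrow$(1) together with the last claim, and then construct counterexamples when (3) fails.

\subsection{One infinite dihedral factor}
The elements of $W_f\times D_\infty$ fall into finitely many families with one parameter $j\in\mathbb N$, and along each family a rational series is a linear recurrence sequence. We use the Skolem--Mahler--Lech theorem \cite{Lech}: if a sequence $(\beta_j)_{j\ge0}$ in a field of characteristic $0$ satisfies a linear recurrence with constant coefficients, then $\{j:\beta_j=0\}$ is the union of a finite set and finitely many arithmetic progressions; in particular, it is ultimately periodic.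

\begin{proof}[Proof of \textup{(3)}$\Rightarrow$\textup{(1)} and of the last claim]
If $W$ is finite, $\mathcal L(\Gamma(\pi))$ is finite. So let $W=W_f\times\langle s,t\rangle$ with $W_f=\langle S_f\rangle$ finite and $m_{st}=\infty$, let $K\supseteq\mathbb Z$ be an integral domain, and let $\pi$ be bounded, with $f=\lambda\mu\gamma$ as in Theorem~\ref{thm:rational}(i). Fix $x\in W_f$ and a reduced word $v$ of $x$. By (W1), each $y\in\langle s,t\rangle$ has a unique reduced word, of one of the four forms $(st)^j$, $(st)^js$, $(ts)^j$, $(ts)^jt$. Consider a form $u^ju'$, with $u\in\{st,ts\}$ and $u'$ empty or the first letter of $u$. By (W2) the word $vu^ju'$ is reduced, and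
\[
f(vu^ju')=\lambda\mu(v)\,\mu(u)^j\,\mu(u')\gamma .
\]
By the Cayley--Hamilton theorem, each entry of this matrix, as a sequence in $j$, satisfies the linear recurrence given by the characteristic polynomial of $\mu(u)$. The fraction field of $K$ has characteristic $0$, so the zero set of each entry is ultimately periodic. By (L3), so is the set of $j$ with $f(vu^ju')\ne0$. By (L2) and (L3), the set $Y_x$ of reduced words of those $y\in\langle s,t\rangle$ with $xy\in\Gamma(\pi)$ is regular.

Let $p':S^*\to S_f^*$ and $p'':S^*\to\{s,t\}^*$ be the morphisms that delete the letters of the other alphabet. By (W2),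
\[
\mathcal L(\Gamma(\pi))=\bigcup_{x\in W_f}\Bigl(p'^{-1}\bigl(\mathcal L(\{x\})\bigr)\cap p''^{-1}(Y_x)\Bigr),
\]
which is regular by (L2), since $W_f$ and each $\mathcal L(\{x\})$ are finite.
\end{proof}

\subsection{Two non-commuting pairs}
Theorem~\ref{thm:main} applies as soon as two non-commuting pairs share a generator. When they do not, as in $D_\infty\times D_\infty$, no generator can serve as a separator. Instead, the tensor product of two modules multiplies the leading coefficients, and each factor has to count on its own.

\begin{lemma}\label{lem:dihedral}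
In the setting of Section~\ref{sec:modules} let $K=B$, $r=1$, $s\neq s'$ in $I$, $C_{ss'}=\sigma\varepsilon$ with $\sigma=\pm1$, and $C_{s's}=1$. Then $C\bigl(s(s's)^m\bigr)=(-1)^m\bigl(1-\sigma\tbinom{m+1}{2}\varepsilon\bigr)$ for all $m\ge0$.
\end{lemma}

\begin{proof}
Put $\theta=\sigma\varepsilon$, so $\theta^2=0$. Let $c_k$ be as in Lemma~\ref{lem:rules}(ii) for the word $ss'ss'\cdots$, and put $c_0=0$. Then $c_{2m}=c_{2m-1}\theta-c_{2m-2}$ and $c_{2m+1}=c_{2m}-c_{2m-1}$ for $m\ge1$. We show by induction that $c_{2m}=(-1)^{m-1}m\theta$ and $c_{2m+1}=(-1)^m(1-\binom{m+1}2\theta)$. This holds for $m=0$. For $m\ge1$,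
\begin{align*}
c_{2m}&=(-1)^{m-1}\theta-(-1)^{m-2}(m-1)\theta=(-1)^{m-1}m\theta,\\
c_{2m+1}&=(-1)^{m-1}m\theta-(-1)^{m-1}\bigl(1-\tbinom m2\theta\bigr)=(-1)^m\bigl(1-\bigl(\tbinom m2+m\bigr)\theta\bigr),
\end{align*}
and $\binom m2+m=\binom{m+1}2$.
\end{proof}

\begin{proof}[Proof of \textup{(2)}$\Rightarrow$\textup{(3)} and of the dimension bound]
Suppose that (3) fails, and let $a$ be the value of $\psi$ on $S$. The graph with vertex set $S$ whose edges are the pairs $\{s,t\}$ with $m_{st}=\infty$ has at least two edges.

\emph{Case A: two edges share a vertex.} Name the generators so that $m_{12}=m_{13}=\infty$. All orders $m_{st}$ with $s\ne t$ are $2$ or $\infty$ and $\psi$ is constant on $S$, so Theorem~\ref{thm:main}(b) gives a $4$-dimensional counterexample.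

\emph{Case B: the edges are pairwise disjoint.} Let $\{s,s'\}$ and $\{t,t'\}$ be two edges. By (W2), $W=W_1\times W_2\times W_3$, where $W_1=\langle s,s'\rangle$ and $W_2=\langle t,t'\rangle$ are infinite dihedral and $W_3$ is generated by the remaining generators. Let $M_1$ be the module of Section~\ref{sec:modules} for $W_1$ with $I=\{s,s'\}$, $K=B$, $r=1$, $C_{ss'}=\varepsilon$, $C_{s's}=1$, and let $M_2$ be the module for $W_2$ with $I=\{t,t'\}$, $C_{tt'}=-\varepsilon$, $C_{t't}=1$. Write $C^{(1)},C^{(2)}$ for the functions of Definition~\ref{def:C}. On $M=M_1\otimes_{B[q,q^{-1}]}M_2$, which has rank $4$ and basis $e_i\otimes e_j$, let $T_s,T_{s'}$ act on the first factor, $T_t,T_{t'}$ on the second factor, and $T_j$ as the scalar $-q^{-a}$ for the other generators $j$. The quadratic relations hold, and the braid relations, which here are commutation relations between operators on different factors or with a scalar, hold as well.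

For $x\in W_1$, $y\in W_2$, $z\in W_3$ the element $T_{xyz}=T_xT_yT_z$ acts as $(-1)^{\ell(z)}q^{-\psi(z)}\,T_x\otimes T_y$. The entries of $T_x\otimes T_y$ are products of an entry of $T_x$ and an entry of $T_y$. By Lemma~\ref{lem:leading}, the entries of $T_{xyz}$ have degree at most $2a$. The coefficient $\Lambda(xyz)$ of $q^{2a}$ vanishes unless $z=1_W$, $x\ne1_W$ and $y\ne1_W$, and in that case one entry of $\Lambda(xy)$ equals $C^{(1)}(x)C^{(2)}(y)$ and the others are $0$. For $x_m=s(s's)^m$ and $y_n=t(t't)^n$, Lemma~\ref{lem:dihedral} gives
\[
C^{(1)}(x_m)C^{(2)}(y_n)=(-1)^{m+n}\Bigl(1+\Bigl(\tbinom{n+1}2-\tbinom{m+1}2\Bigr)\varepsilon\Bigr),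
\]
whose $\varepsilon$-part vanishes if and only if $m=n$. Lemma~\ref{lem:rescale} with $c=2a$ yields an $8$-dimensional representation $\pi$ with coefficients in $\mathbb Z$ and bound $2a+1$, attained at $x_1y_0$, such that $x_my_n\in\Gamma(\pi)$ if and only if $m\ne n$. The words $s(s's)^mt(t't)^n$ are reduced by (W1) and (W2). So for $m\ne m'$ the word $t(t't)^m$ separates $s(s's)^m$ and $s(s's)^{m'}$, and $\Gamma(\pi)$ is not regular by (L1).
\end{proof}

The group $D_\infty\times D_\infty$ is the affine Weyl group of type $\tilde A_1\times\tilde A_1$, so regularity already fails for an affine Weyl group.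

\begin{remark}\label{rem:domain}
In condition (1), integral domains cannot be replaced by arbitrary commutative rings containing $\mathbb Z$, even for $W=D_\infty=\langle1,2\rangle$ and $\psi=\ell$: such a ring can have a factor of positive characteristic. Take $I=\{1,2\}$, $C_{21}=\mathrm{id}$, $C_{12}=\alpha$. By Lemma~\ref{lem:rules}(ii) and induction, $C(1(21)^j)=P_j(\alpha)$ with $P_j$ a monic integer polynomial of degree $j$. For $\alpha=\tau^2$ with $\tau=u+u^{-1}$, the sequence $c_1,c_2/\tau,c_3,c_4/\tau,\dots$ begins with $1,\tau$ and satisfies $c'_n=\tau c'_{n-1}-c'_{n-2}$, so its $n$-th term is $(u^n-u^{-n})/(u-u^{-1})$. Since $\tau^2=(u-u^{-1})^2+4$, for $n=2j+1$ the monic polynomial $Q_n(z)=zP_j(z^2+4)$ of degree $n$ satisfies $Q_n(u-u^{-1})=u^n-u^{-n}$. Let $p$ be an odd prime, $F=\mathbb F_p[x,y]$, and $\Delta_n=Q_n(x+y)-Q_n(x)-Q_n(y)\in F$. If $n$ is a power of $p$, then $Q_n(z)=z^n$ modulo $p$, so $\Delta_n=0$. If $n=p^eh$ with $h>1$ prime to $p$, the monomial $x^{n-p^e}y^{p^e}$ has coefficient $h\ne0$ in $\Delta_n$.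

Now take $K=F$, $r=3$, $\alpha=\mathrm{diag}((x+y)^2+4,\,x^2+4,\,y^2+4)$. All $3\times3$ blocks of all $T_w$ are diagonal in the standard basis $\xi_1,\xi_2,\xi_3$. In the basis $v_1=\xi_1+\xi_2-y\xi_3$, $v_2=\xi_2+x\xi_3$, $v_3=\xi_3$, a matrix $\mathrm{diag}(\delta_1,\delta_2,\delta_3)$ becomes lower triangular with $(3,1)$-entry $(x+y)\delta_1-x\delta_2-y\delta_3$. Passing to the basis $e_i\otimes q^{1-l}v_l$ multiplies the $(l,l')$-entry of each block by $q^{l-l'}$. By Lemma~\ref{lem:leading} all degrees are then at most $3$, and $T_w$ reaches degree $3$ if and only if the $(3,1)$-entry of $C(w)$ is nonzero; for $w=1(21)^j$ this entry is $\Delta_{2j+1}$. Pairing these $6\times6$ matrices with six copies of the sign representation gives a representation with coefficients in $\mathbb Z\times F\supseteq\mathbb Z$ and bound $3$, such that $1(21)^j$ lies outside the cell exactly when $2j+1$ is a power of $p$. This set of $j$ is infinite with unbounded gaps, hence not ultimately periodic, and the cell is not regular by (L3).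
\end{remark}

\section{Cells encode all $\mathbb Z$-rational series}\label{sec:univ}

A \emph{$\mathbb Z$-rational series} is a rational series over $\mathbb Z$ with $d=1$. In the modules of Section~\ref{sec:modules} with $I=S$, a word in which no letter recurs at distance two has $\varnothing$ as its only admissible set, and $C(w)$ is a plain product of the free matrices $C_{it}$. To realize a given series we pad each letter with two auxiliary letters $1,2$, and we use two further letters $y,z$ to insert $\lambda$ and $\gamma$.

\begin{theorem}\label{thm:univ}
Let $X$ be a finite alphabet and let $g(w)=\lambda\mu(w)\gamma\in\mathbb Z$, $w\in X^*$, be a $\mathbb Z$-rational series, with $\mu:X^*\to M_r(\mathbb Z)$. Let $W$ be the universal Coxeter group on $S=X\sqcup\{1,2,y,z\}$, with $\psi=\ell$. There is a bounded representation $\pi$ of $H(W,S,\psi)$ with coefficients in $\mathbb Z$, of dimension $r(|X|+4)$ and bound $1$, such that for all $x_1,\dots,x_k\in X$ the word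
\[
c(x_1\cdots x_k)=y\,(12x_1)(12x_2)\cdots(12x_k)\,1z
\]
is reduced, and represents an element of $\Gamma(\pi)$ if and only if $g(x_1\cdots x_k)\ne0$.
\end{theorem}

\begin{proof}
Conditions (H1)--(H3) hold with $I=S$ and $a=1$. Let $\pi$ be the module of Section~\ref{sec:modules} in the standard basis, for $K=\mathbb Z$ and
\[
C_{12}=C_{x1}=\mathrm{id},\quad C_{2x}=\mu(x)\quad(x\in X),\qquad C_{y1}=\xi\lambda,\qquad C_{1z}=\gamma\xi^{\top},
\]
where $\xi\in\mathbb Z^r$ is the first standard column vector, and $C_{it}=0$ for all other $i\ne t$. Its dimension is $r|S|=r(|X|+4)$. By Corollary~\ref{cor:cell} the bound is $1$, and a nonempty reduced word $u$ represents an element of $\Gamma(\pi)$ if and only if $C(u)\ne0$. The factors of length three of $c(w)$, $w=x_1\cdots x_k$, are of the forms $y12$, $12x$, $2x1$, $x12$, $x1z$, $y1z$ with $x\in X$, and each consists of three distinct letters. So $c(w)$ is reduced by (W1), and by (A3) only $D=\varnothing$ is admissible. Therefore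
\[
C(c(w))=C_{y1}\prod_{h=1}^k\bigl(C_{12}C_{2x_h}C_{x_h1}\bigr)\,C_{1z}=\xi\lambda\mu(w)\gamma\xi^{\top}=g(w)\,\xi\xi^{\top},
\]
which is nonzero if and only if $g(w)\ne0$.
\end{proof}

Let $|w|_x$ be the number of occurrences of the letter $x$ in $w$.

\begin{lemma}\label{lem:poly}
Let $X=\{x_1,\dots,x_N\}$ and $P\in\mathbb Z[n_1,\dots,n_N]$. The function $w\mapsto P(|w|_{x_1},\dots,|w|_{x_N})$ is a $\mathbb Z$-rational series, and matrices $\lambda,\mu(x),\gamma$ for it can be computed from $P$.
\end{lemma}

\begin{proof}
A constant $\beta$ is given by $\lambda=\beta$, $\mu=1$, $\gamma=1$. The function $|w|_x$ is given by $\lambda=(1,0)$, $\gamma=(0,1)^{\top}$, $\mu(x)=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $\mu(x')=\mathrm{id}$ for $x'\ne x$. If $g_h=\lambda_h\mu_h\gamma_h$ for $h=1,2$, then $g_1+g_2$ is given by the row $(\lambda_1,\lambda_2)$, the block diagonal matrices $\mu_1\oplus\mu_2$ and the column with blocks $\gamma_1,\gamma_2$, and the pointwise product $g_1g_2$ is given by the Kronecker products $\lambda_1\otimes\lambda_2$, $\mu_1\otimes\mu_2$, $\gamma_1\otimes\gamma_2$.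
\end{proof}

We recall the facts needed for the last result. A subset of $\mathbb N^n$ is \emph{linear} if it has the form $\{b_0+h_1b_1+\dots+h_eb_e:h_1,\dots,h_e\in\mathbb N\}$ with $b_0,\dots,b_e\in\mathbb N^n$, and \emph{semilinear} if it is a finite union of linear sets; coordinate projections of semilinear sets are semilinear. The intersection of a context-free language with a regular language is context-free. By Parikh's theorem, the set of vectors $(|w|_s)_{s\in S}$, as $w$ ranges over a context-free language, is semilinear. By the theorem of Ginsburg and Spanier, the complement of a semilinear subset of $\mathbb N^n$ is semilinear. By the Matiyasevich--Robinson--Davis--Putnam theorem, no algorithm decides whether a given integer polynomial in several variables has a zero with coordinates in $\mathbb N$.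

\begin{corollary}\label{cor:cf}
\begin{enumerate}
\item[(a)] The language $\mathcal L(\Gamma(\pi))$ of a bounded representation $\pi$ need not be context-free.
\item[(b)] There is no algorithm which, given a universal Coxeter group with $\psi=\ell$, a bounded representation $\pi$ with coefficients in $\mathbb Z$, and a regular language $\mathcal U$ of reduced words, decides whether all words of $\mathcal U$ represent elements of $\Gamma(\pi)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $X=\{x,x'\}$ and $g(w)=|w|_x^2-|w|_{x'}$, which is $\mathbb Z$-rational by Lemma~\ref{lem:poly}, and let $\pi$ be given by Theorem~\ref{thm:univ}. Suppose that $\mathcal L(\Gamma(\pi))$ is context-free. Then so is its intersection with the regular language $y(12x)^*(12x')^*1z$, which is $\{c(x^mx'^n):n\ne m^2\}$. Counting the letters $x$ and $x'$, we find that $\{(m,n)\in\mathbb N^2:n\ne m^2\}$ is semilinear, hence so is its complement $\{(m,m^2):m\in\mathbb N\}$. An infinite semilinear set contains a linear set with some $b_1\ne0$, hence three distinct collinear points $b_0$, $b_0+b_1$, $b_0+2b_1$. A line meets the parabola $n=m^2$ in at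 most two points. This is a contradiction.

(b) Given $P\in\mathbb Z[n_1,\dots,n_N]$, Lemma~\ref{lem:poly} and the proof of Theorem~\ref{thm:univ} compute the matrices $\pi(T_s)$ of a bounded representation $\pi$ for the series $g(w)=P(|w|_{x_1},\dots,|w|_{x_N})$. The language $\mathcal U=c(X^*)=y\{12x:x\in X\}^*1z$ is regular and consists of reduced words. Every vector in $\mathbb N^N$ has the form $(|w|_{x_1},\dots,|w|_{x_N})$, so all words of $\mathcal U$ represent elements of $\Gamma(\pi)$ if and only if $P$ has no zero in $\mathbb N^N$. An algorithm as in (b) would decide this.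
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Brink and Howlett, Math. Ann. \textbf{296} (1993).

\bibitem{GLP}
J. Guilhot, E. Little, J. Parkinson, \emph{Bounded weight functions on regular languages and groups}, arXiv:2510.17061 (2025).

\bibitem{Lech}
Lech, Ark. Mat. \textbf{2} (1953).

\bibitem{Lusztig}
Lusztig, \emph{Hecke algebras with unequal parameters}.

\end{thebibliography}
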